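\title{Strongly first order dependencies beyond upwards closure and constancy}

\begin{abstract}
In team semantics a dependency is strongly first order if adding it to first order logic does not increase the expressive power of sentences. We disprove the conjecture that every first order dependency with this property is definable from upwards closed first order dependencies, constancy atoms and global disjunctions. The counterexample is the binary dependency ``$R$ is not an equivalence relation with two classes plus one extra pair''. We then attach a rank to dependencies by means of a game and show, for first order dependencies, that definability in the above sense is the same as rank at most $1$, while all dependencies of finite rank are jointly strongly first order, also in the presence of global disjunction. The counterexample has rank $2$. The conjecture holds in arity $1$ and fails in every arity $k\ge 2$.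
\end{abstract}

\section{Introduction}\label{sec:intro}

Tarski's semantics evaluates a formula on one assignment. Team semantics evaluates it on a set of assignments, called a team. On first order formulas the two semantics agree, but a team carries more information than an assignment: for every tuple of terms it determines a relation, the set of values that the tuple takes. One can therefore add atoms that impose a condition on this relation. Even when the condition is first order, the sentences of the extended logic may leave first order logic, because disjunctions and existential quantifiers now range over teams. This paper is about the conditions for which this does not happen.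

\subsection{Teams and dependencies}

Formulas are built over an arbitrary first order signature, which is not fixed in advance. Models have nonempty domains, and $\mathfrak M$ always has domain $M$. A \emph{team} $X$ over $\mathfrak M$ is a set of assignments $s$ from a common finite set of variables, the \emph{domain} of $X$, into $M$. For a tuple of terms $\mathbf t=t_1\dots t_k$ put $X(\mathbf t)=\{(s(t_1),\dots,s(t_k)):s\in X\}$. For a variable $v$ and a function $H\colon X\to\mathcal P(M)\setminus\{\emptyset\}$ put
\[
X[H/v]=\{s[m/v]:s\in X,\ m\in H(s)\},\qquad X[M/v]=\{s[m/v]:s\in X,\ m\in M\}.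
\]
We write $\mathfrak M\models_s\alpha$ for Tarskian truth of $\alpha$ under the assignment $s$. First order formulas in negation normal form are evaluated on teams whose domain contains their free variables, by the following \emph{lax} rules.
\begin{itemize}
\item For a first order literal $\alpha$: $\mathfrak M\models_X\alpha$ iff $\mathfrak M\models_s\alpha$ for all $s\in X$.
\item $\mathfrak M\models_X\top$ always, and $\mathfrak M\models_X\bot$ iff $X=\emptyset$.
\item $\mathfrak M\models_X\phi\vee\psi$ iff $X=Y\cup Z$ for some $Y,Z$ with $\mathfrak M\models_Y\phi$ and $\mathfrak M\models_Z\psi$.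
\item $\mathfrak M\models_X\phi\wedge\psi$ iff $\mathfrak M\models_X\phi$ and $\mathfrak M\models_X\psi$.
\item $\mathfrak M\models_X\exists v\,\phi$ iff $\mathfrak M\models_{X[H/v]}\phi$ for some $H\colon X\to\mathcal P(M)\setminus\{\emptyset\}$.
\item $\mathfrak M\models_X\forall v\,\phi$ iff $\mathfrak M\models_{X[M/v]}\phi$.
\end{itemize}
A sentence $\phi$ is true in $\mathfrak M$ iff $\mathfrak M\models_{\{\epsilon\}}\phi$, where $\epsilon$ is the empty assignment. First order formulas are \emph{flat}: $\mathfrak M\models_X\alpha$ iff $\mathfrak M\models_s\alpha$ for all $s\in X$. This follows by induction on $\alpha$; at a disjunction one lets $Y$ and $Z$ consist of the assignments that satisfy the first and the second disjunct, and at an existential quantifier one lets $H(s)$ be the set of all witnesses for $s$. In particular first order sentences keep their usual truth values.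

Let $k\ge1$. A \emph{$k$-ary dependency} $\mathbf D$ is a class of structures $(M,R)$ with $R\subseteq M^k$ that is closed under isomorphism. It gives a new atom $\mathbf D\mathbf t$, for $k$-tuples of terms $\mathbf t$, with
\[
\mathfrak M\models_X\mathbf D\mathbf t\quad\text{iff}\quad (M,X(\mathbf t))\in\mathbf D .
\]
When $M$ is fixed we write $R\in\mathbf D$ for $(M,R)\in\mathbf D$. The dependency $\mathbf D$ is \emph{first order} if there is a first order sentence $\mathbf D(R)$ over the signature $\{R\}$ whose models are the members of $\mathbf D$, and \emph{upwards closed} if $(M,R)\in\mathbf D$ and $R\subseteq S\subseteq M^k$ imply $(M,S)\in\mathbf D$. For a family $\mathcal D$ of dependencies, $\mathrm{FO}(\mathcal D)$ is first order logic in negation normal form extended with the atoms $\mathbf D\mathbf t$ for $\mathbf D\in\mathcal D$; negation occurs only in first order literals, so dependency atoms are never negated. A dependency $\mathbf D$, or a family $\mathcal D$, is \emph{strongly first order} if for every signature $\Sigma$ every sentence of $\mathrm{FO}(\mathbf D)$, or of $\mathrm{FO}(\mathcal D)$, over $\Sigma$ is true in exactly the same $\Sigma$-structures as some first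 order sentence over $\Sigma$.

\begin{example}\label{ex:fun}
A first order dependency need not be strongly first order. Let $(M,R)\in\mathbf{Fun}$ iff $R\subseteq M^2$ is the graph of a partial function, and consider
\[
\exists z\,\forall x\,\exists y\,(\mathbf{Fun}\,xy\wedge\mathbf{Fun}\,yx\wedge y\ne z).
\]
If the team $X$ reached after the three quantifiers satisfies the two dependency atoms, then $X(xy)$ is the graph of an injective function $f\colon M\to M$, and the literal says that the values given to $z$ lie outside the range of $f$. Conversely, an injective $f$ that misses an element $c$ yields such a team. So the sentence is true exactly when $M$ is infinite, and by compactness it is not equivalent to a first order sentence.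
\end{example}

\subsection{The conjecture}

The \emph{constancy atom} $\mathord{=}(t)$ is the atom of the unary dependency $\{(M,R):|R|\le1\}$, so $\mathfrak M\models_X\mathord{=}(t)$ iff $|X(t)|\le1$. The \emph{global disjunction} is the connective with
\[
\mathfrak M\models_X\phi\sqcup\psi\quad\text{iff}\quad\mathfrak M\models_X\phi\ \text{ or }\ \mathfrak M\models_X\psi .
\]
Let $\mathcal D^\uparrow$ be the family of all upwards closed first order dependencies.

\begin{definition}\label{def:definable}
A $k$-ary dependency $\mathbf D$ is \emph{definable} (in terms of upwards closed dependencies, constancy atoms and global disjunctions) if there is a formula $\phi$ of $\mathrm{FO}(\mathcal D^\uparrow,\mathord{=}(\cdot),\sqcup)$ over the empty signature, with free variables among distinct variables $v_1,\dots,v_k$, such that for every model $\mathfrak M$ and every team $X$ whose domain contains $v_1,\dots,v_k$ we have $\mathfrak M\models_X\mathbf Dv_1\dots v_k$ iff $\mathfrak M\models_X\phi$.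
\end{definition}

The following facts are quoted in \cite{Galliani}: upwards closed first order dependencies together with constancy atoms form a strongly first order family, and global disjunction may be added to any strongly first order family without increasing its expressive power; hence every definable dependency is strongly first order. Each of the three ingredients is harmless for a visible reason. An upwards closed atom survives any enlargement of the team, so one may pass to the largest teams that the literals permit. A constancy atom amounts to guessing one element. A global disjunction is a finite case distinction.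

The three ingredients combine well. The formula $\mathord{=}(v)\vee\mathord{=}(v)$ says that $|X(v)|\le2$, and $\exists y(\mathord{=}(y)\wedge v\ne y)$ says that $X(v)\ne M$, although neither condition is upwards closed. The dependency $\mathbf U$ with $\mathfrak M\models_X\mathbf Uv$ iff $X(v)=\emptyset$ or $X(v)=M$ is defined by $\bot\sqcup\mathrm{All}(v)$, where the upwards closed atom $\mathrm{All}(v)$ says that $X(v)=M$; it is not definable in $\mathrm{FO}(\mathcal D^\uparrow,\mathord{=}(\cdot))$, see \cite{Galliani}, so $\sqcup$ cannot be left out. One is led to guess that the three reasons above are the only ones. The following conjecture is posed in \cite{Galliani}.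

\begin{quote}
\textbf{Conjecture.} Every first order dependency that is strongly first order is definable in terms of upwards closed dependencies, constancy atoms and global disjunctions.
\end{quote}

\subsection{Results}

Let $\mathbf E$ be the class of all $(M,S)$ such that $S=T\cup\{(a,b)\}$ for some equivalence relation $T$ on $M$ with exactly two classes and some pair $(a,b)\in M^2\setminus T$. Let $\mathbf C$ be its complement: $(M,R)\in\mathbf C$ iff $R\subseteq M^2$ and $(M,R)\notin\mathbf E$. Both are binary first order dependencies. Indeed, abbreviate $Rxy\wedge\neg(x=a\wedge y=b)$ by $R^-xy$; then $\mathbf E$ is defined by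
\[
\exists a\,\exists b\,\bigl(Rab\wedge\text{``$R^-$ is an equivalence relation''}\wedge\exists u\,\exists w\,(\neg R^-uw\wedge\forall x\,(R^-xu\vee R^-xw))\bigr).
\]

\begin{theorem}\label{thm:main}
The dependency $\mathbf C$ is strongly first order, but it is not definable in terms of upwards closed dependencies, constancy atoms and global disjunctions. Hence the conjecture is false.
\end{theorem}

Both halves of the theorem are governed by one question. Given $(M,R)\in\mathbf D$, can one name a few elements of $M$ so that $R$ stays in $\mathbf D$ whenever one adds to it tuples that look, as far as equality and the named elements can tell, like tuples of $R$? A definable dependency requires that the names be chosen once and for all (Section~\ref{sec:closure}), and for $\mathbf C$ this is impossible. For strong first-orderness it is enough that the names can be chosen in a bounded number of rounds, each time after seeing a bad enlargement of $R$ (Sections~\ref{sec:runs} and~\ref{sec:rank}). The number of rounds needed is the \emph{rank} of the dependency. We show that the first order dependencies of finite rank are jointly strongly first order, also in the presence of $\sqcup$ (Theorem~\ref{thm:rank}),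 that $\mathbf C$ has rank exactly $2$ (Corollary~\ref{cor:two}), and that a first order dependency is definable exactly when it has rank at most $1$ (Theorem~\ref{thm:criterion}). It follows that the conjecture holds in arity $1$ and fails in every higher arity (Corollary~\ref{cor:arity}). We do not claim that every strongly first order dependency has finite rank. The proofs do not use the facts quoted above from \cite{Galliani}.

\section{What a definable dependency cannot see}\label{sec:closure}

A formula over the empty signature can test equalities only, and each constancy atom lets it hold on to one element of the model. We make this precise.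

Let $A\subseteq M$ be finite. For tuples $\mathbf a,\mathbf b\in M^k$ write $\mathbf a\sim_A\mathbf b$ if $\mathbf a=\pi(\mathbf b)$ for a permutation $\pi$ of $M$ that fixes $A$ pointwise; for assignments with the same domain write $s\sim_As'$ if $s=\pi\circ s'$ for such a $\pi$. We have $\mathbf a\sim_A\mathbf b$ iff $\mathbf a$ and $\mathbf b$ satisfy the same equalities among their entries and with elements of $A$. For the nontrivial direction, the map $b_i\mapsto a_i$, $c\mapsto c$ $(c\in A)$ is then a bijection between finite sets $F,F'\subseteq M$; it extends to a permutation of the finite set $F\cup F'$, and by the identity to a permutation of $M$. For $R\subseteq M^k$ and for a team $X$ define the \emph{closure over $A$} by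
\[
\mathrm{Cl}_A(R)=\{\mathbf w\in M^k:\mathbf w\sim_A\mathbf r\text{ for some }\mathbf r\in R\},\qquad
\mathrm{Cl}_A(X)=\{s:s\sim_As'\text{ for some }s'\in X\}.
\]

A \emph{complete equality type} in the variables $\mathbf w=w_1\dots w_k$ and $\mathbf z=z_1\dots z_p$ is a conjunction that contains, for each pair $u,u'$ of distinct variables among them, exactly one of $u=u'$ and $u\ne u'$. Every tuple in $M^{k+p}$ satisfies exactly one such type. Let $\Theta_{k,p}$ be the finite set of all disjunctions of sets of such types, the empty disjunction being $\bot$. For a formula $\theta(\mathbf w,\mathbf z)$ and $\mathbf a\in M^p$ let $\theta(M,\mathbf a)$ be the set of $\mathbf w\in M^k$ that satisfy $\theta(\mathbf w,\mathbf a)$.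

\begin{lemma}\label{lem:cl}
Let $R\subseteq M^k$ and let $A\subseteq A'$ be finite subsets of $M$.
\begin{itemize}
\item[(a)] $R\subseteq\mathrm{Cl}_{A'}(R)\subseteq\mathrm{Cl}_A(R)$, and the same holds for teams.
\item[(b)] If all entries of $\mathbf t\in M^k$ lie in $A$, then $\mathbf t\in\mathrm{Cl}_A(R)$ iff $\mathbf t\in R$.
\item[(c)] Let $\mathbf a\in M^p$ enumerate $A$, and let $\theta\in\Theta_{k,p}$ be the disjunction of the types of the tuples $(\mathbf r,\mathbf a)$ with $\mathbf r\in R$. Then $\mathrm{Cl}_A(R)=\theta(M,\mathbf a)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The identity fixes $A'$, and a permutation that fixes $A'$ fixes $A$. (b) If $\mathbf t=\pi(\mathbf r)$ and $\pi$ fixes $A$, then $\mathbf r=\pi^{-1}(\mathbf t)=\mathbf t$. (c) The tuples $(\mathbf w,\mathbf a)$ and $(\mathbf r,\mathbf a)$ have the same type iff $\mathbf w\sim_A\mathbf r$.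
\end{proof}

\begin{example}\label{ex:cl}
(i) Let $R\subseteq M$ be unary. The classes of $\sim_A$ on $M$ are the singletons of elements of $A$ and the set $M\setminus A$. So $\mathrm{Cl}_A(R)=R$ if $R\subseteq A$, and $\mathrm{Cl}_A(R)=(R\cap A)\cup(M\setminus A)$ otherwise.

(ii) Let $M=P\cup Q$ be a disjoint union of two infinite sets and $R=P^2\cup Q^2$. Then
\[
\mathrm{Cl}_A(R)=R\cup(M^2\setminus A^2).
\]
Pairs in $A^2$ are covered by Lemma~\ref{lem:cl}(b). Let $(x,y)\notin A^2$ with $x\ne y$, and say $y\notin A$. Choose $y'\notin A\cup\{x\}$ in the class of $x$. The transposition of $y$ and $y'$ (the identity if $y=y'$) fixes $A$ and $x$, so $(x,y)\sim_A(x,y')\in R$. The case $x\notin A$ is symmetric, and pairs $(x,x)$ lie in $R$. Thus finitely many names retain nothing of the partition except its trace on the named elements.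
\end{example}

The next lemma says that truth of a formula on a team is stable under enlargements inside a closure.

\begin{lemma}\label{lem:stable}
Let $\phi$ be built over the empty signature from first order literals, $\top$, $\bot$, atoms of arbitrary upwards closed dependencies and constancy atoms, using $\wedge,\vee,\sqcup,\exists,\forall$. Let $q$ be the number of occurrences of constancy atoms in $\phi$. If $\mathfrak M\models_X\phi$, then there is $A\subseteq M$ with $|A|\le q$ such that $\mathfrak M\models_Y\phi$ for every team $Y$ with $X\subseteq Y\subseteq\mathrm{Cl}_A(X)$.
\end{lemma}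

\begin{proof}
We argue by induction on $\phi$. Throughout, $Y$ is a team with $X\subseteq Y\subseteq\mathrm{Cl}_A(X)$ for the set $A$ that has been chosen.

\emph{Literals, $\top$, $\bot$.} Take $A=\emptyset$. A literal is of the form $u=v$ or $u\ne v$, and $\pi\circ s'$ satisfies it iff $s'$ does. For $\bot$ we have $X=\emptyset$, hence $Y=\emptyset$.

\emph{Upwards closed atoms $\mathbf D\mathbf t$.} Take $A=\emptyset$; we have $Y(\mathbf t)\supseteq X(\mathbf t)$.

\emph{Constancy atoms $\mathord{=}(v)$.} Take $A=X(v)$, so $|A|\le1$. If $s=\pi\circ s'$ with $s'\in X$ and $\pi$ fixing $A$, then $s(v)=s'(v)$. Hence $Y(v)=X(v)$.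

\emph{$\phi_1\wedge\phi_2$.} Let $A_1,A_2$ be the sets for $\phi_1,\phi_2$ on $X$ and $A=A_1\cup A_2$. By Lemma~\ref{lem:cl}(a), $Y\subseteq\mathrm{Cl}_{A_j}(X)$ for $j=1,2$.

\emph{$\phi_1\sqcup\phi_2$.} Take the set for a disjunct that is true on $X$.

\emph{$\phi_1\vee\phi_2$.} Let $X=X_1\cup X_2$ with $\mathfrak M\models_{X_j}\phi_j$, let $A_j$ be the set for $\phi_j$ on $X_j$, and $A=A_1\cup A_2$. Put $Y_j=Y\cap\mathrm{Cl}_A(X_j)$. Then $Y=Y_1\cup Y_2$, because $\mathrm{Cl}_A(X)=\mathrm{Cl}_A(X_1)\cup\mathrm{Cl}_A(X_2)$, and $X_j\subseteq Y_j\subseteq\mathrm{Cl}_{A_j}(X_j)$.

\emph{$\exists v\,\psi$.} Let $\mathfrak M\models_{X[H/v]}\psi$ and let $A$ be the set for $\psi$ on $X[H/v]$. Put $H'(s)=H(s)$ for $s\in X$. For $s\in Y\setminus X$ choose $s'\in X$ and $\pi$ fixing $A$ with $s=\pi\circ s'$, and put $H'(s)=\pi(H(s'))$. Then $X[H/v]\subseteq Y[H'/v]$, and $Y[H'/v]\subseteq\mathrm{Cl}_A(X[H/v])$ since $s[\pi(m)/v]=\pi\circ(s'[m/v])$ for $m\in H(s')$.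

\emph{$\forall v\,\psi$.} Let $A$ be the set for $\psi$ on $X[M/v]$. If $s=\pi\circ s'$ with $s'\in X$ and $\pi$ fixing $A$, then $s[m/v]=\pi\circ(s'[\pi^{-1}(m)/v])$. So $X[M/v]\subseteq Y[M/v]\subseteq\mathrm{Cl}_A(X[M/v])$.

Elements enter $A$ only at constancy atoms, at most one for each occurrence, so $|A|\le q$.
\end{proof}

The empty signature is used at the literals, which would otherwise not be invariant under permutations, and at the constancy atoms, where the term must be a variable. First order definability of the upwards closed atoms is not used.

\begin{proposition}\label{prop:interval}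
Let $\mathbf D$ be a $k$-ary dependency, let $\phi$ be a formula as in Lemma~\ref{lem:stable} with free variables among $\mathbf v=v_1\dots v_k$ and with $q$ occurrences of constancy atoms, and let $\mathfrak M$ be a model such that $\mathfrak M\models_X\phi$ iff $X(\mathbf v)\in\mathbf D$, for all teams $X$ with domain $\{v_1,\dots,v_k\}$. Then for every $R\subseteq M^k$ in $\mathbf D$ there is $A\subseteq M$ with $|A|\le q$ such that $S\in\mathbf D$ whenever $R\subseteq S\subseteq\mathrm{Cl}_A(R)$.
\end{proposition}

\begin{proof}
The map $X\mapsto X(\mathbf v)$ is a bijection between teams with domain $\{v_1,\dots,v_k\}$ and $k$-ary relations on $M$; it preserves inclusion in both directions and commutes with $\mathrm{Cl}_A$. Apply Lemma~\ref{lem:stable} to the team $X$ with $X(\mathbf v)=R$.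
\end{proof}

\begin{proposition}\label{prop:nondef}
On no infinite model does a formula as in Lemma~\ref{lem:stable} define $\mathbf C$, even though arbitrary upwards closed dependencies are allowed in it. In particular $\mathbf C$ is not definable.
\end{proposition}

\begin{proof}
Let $M$ be infinite, split it into two infinite sets $P$ and $Q$, and let $R=P^2\cup Q^2$. Members of $\mathbf E$ are not symmetric, so $R\in\mathbf C$. Let $A\subseteq M$ be finite and choose $a\in P\setminus A$, $b\in Q\setminus A$. By Example~\ref{ex:cl}(ii), $R\subseteq R\cup\{(a,b)\}\subseteq\mathrm{Cl}_A(R)$, and $R\cup\{(a,b)\}\in\mathbf E$. So no finite $A$ has the property in Proposition~\ref{prop:interval}.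
\end{proof}

\section{Greatest runs}\label{sec:runs}

We turn to strong first-orderness. The property of $\mathbf E$ that matters here is the following.

\begin{lemma}\label{lem:antichain}
$\mathbf E$ is an antichain: if $(M,S),(M,S')\in\mathbf E$ and $S\subseteq S'$, then $S=S'$. Consequently every proper subset of a member of $\mathbf E$ is in $\mathbf C$.
\end{lemma}

\begin{proof}
Let $S=T\cup\{(a,b)\}$ and $S'=T'\cup\{(a',b')\}$ be as in the definition of $\mathbf E$. Since $T'$ is reflexive, $a'\ne b'$. We first show $T\subseteq T'$. Let $(x,y)\in T$; then $(x,y)$ and $(y,x)$ lie in $S'$. If $(x,y)\notin T'$, then $(x,y)=(a',b')$, so $(y,x)\ne(a',b')$ and $(y,x)\in T'$, and by symmetry $(x,y)\in T'$, a contradiction. Thus each of the two $T'$-classes is a nonempty union of $T$-classes. There are exactly two $T$-classes, so $T=T'$. Then $\{(a,b)\}=S\setminus T\subseteq S'\setminus T=\{(a',b')\}$, and $S=S'$.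
\end{proof}

The number of classes has to be fixed: on $M=\{1,2,3\}$ the identity relation plus $(1,2)$ is a proper subset of the equivalence relation with classes $\{1,2\},\{3\}$ plus $(1,3)$.

\begin{example}\label{ex:oneleaf}
Let $K,L$ be binary relation symbols and
\[
\phi=\forall x\,\forall y\,\bigl(Kxy\vee(Lxy\wedge\mathbf Cxy)\bigr).
\]
After the two quantifiers the team is $M^2$, and it must be written as $Y\cup Z$ with $Y\subseteq K$, $Z\subseteq L$ and $Z\in\mathbf C$. So $\phi$ holds iff there is a relation $Z\in\mathbf C$ with $M^2\setminus K\subseteq Z\subseteq L$. This is a second order quantifier, and we remove it as follows. Suppose that a solution $Z$ exists. Try the greatest candidate, $L$. If $L\in\mathbf C$, then $L$ is a solution. Otherwise $L\in\mathbf E$, so $Z\subsetneq L$; pick $\mathbf c\in L\setminus Z$ and try the greatest candidate that omits $\mathbf c$, namely $L\setminus\{\mathbf c\}$. It contains $Z$, hence $M^2\setminus K$, and it is in $\mathbf C$ by Lemma~\ref{lem:antichain}. So it suffices to look for solutions of the forms $L$ and $L\setminus\{\mathbf c\}$, and these are reached by first order quantifiers: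
\[
\phi\equiv\forall x\,\forall y\,(Kxy\vee Lxy)\wedge\bigl(\mathbf C(L)\vee\exists x\,\exists y\,(Kxy\wedge Lxy)\bigr).
\]
\end{example}

In a general sentence the teams at different subformulas are linked. It is then not evident that a greatest candidate exists or that it is first order definable, and removing a tuple at one dependency atom may shrink the relations at the other atoms and move them from $\mathbf C$ into $\mathbf E$. The first difficulty is settled in this section, for arbitrary dependencies; the second is the subject of Section~\ref{sec:rank}.

Let $\phi$ be a sentence of $\mathrm{FO}(\mathcal D)$ over a signature $\Sigma$, without $\sqcup$. A \emph{node} is an occurrence of a subformula of $\phi$. For a node $\nu$ let $\psi_\nu$ be its formula and $V_\nu$ the set of variables quantified at nodes strictly above $\nu$; the free variables of $\psi_\nu$ lie in $V_\nu$. The children of $\nu$ are denoted $\nu'$ and, for binary connectives, $\nu''$. Let $\ell_1,\dots,\ell_n$ be the nodes that are dependency atoms, $\ell_i$ being $\mathbf D_i\mathbf t^i$ with $\mathbf D_i$ of arity $k_i$.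

A \emph{run} of $\phi$ on $\mathfrak M$ is a family $\mathcal X=(X_\nu)_\nu$ of teams, $X_\nu$ with domain $V_\nu$, such that $X_{\mathrm{root}}=\{\epsilon\}$ and
\begin{itemize}
\item at $\vee$: $X_\nu=X_{\nu'}\cup X_{\nu''}$; at $\wedge$: $X_{\nu'}=X_{\nu''}=X_\nu$;
\item at $\exists v$: $X_{\nu'}=X_\nu[H/v]$ for some $H$; at $\forall v$: $X_{\nu'}=X_\nu[M/v]$;
\item at a literal: every $s\in X_\nu$ satisfies it; at $\bot$: $X_\nu=\emptyset$.
\end{itemize}
There is no condition at $\top$ and at $\ell_1,\dots,\ell_n$. Put $R_i(\mathcal X)=X_{\ell_i}(\mathbf t^i)$, and call $\mathcal X$ \emph{successful} if $R_i(\mathcal X)\in\mathbf D_i$ for all $i$. A run records the choices that the semantic rules ask for, so unfolding these rules along the syntax tree gives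
\begin{equation}\label{eq:runs}
\mathfrak M\models\phi\quad\text{iff}\quad\text{$\phi$ has a successful run on $\mathfrak M$.}
\end{equation}
Runs are ordered by nodewise inclusion, written $\mathcal X\subseteq\mathcal X'$.

To speak of the greatest candidate that omits given tuples, we impose upper bounds at the dependency atoms. A \emph{bound} is a tuple $\mathbf B=(B_1,\dots,B_n)$ with $B_i\subseteq M^{k_i}$, and a run $\mathcal X$ is \emph{below} $\mathbf B$ if $R_i(\mathcal X)\subseteq B_i$ for all $i$. Unlike $R_i(\mathcal X)\in\mathbf D_i$, this is a condition on each assignment separately. Let $\Sigma^+$ be $\Sigma$ with new relation symbols, also called $B_1,\dots,B_n$, and let $\psi^*_\nu$ be the first order formula over $\Sigma^+$ obtained from $\psi_\nu$ by replacing each $\ell_i$ with $B_i\mathbf t^i$. We write $\phi^*$ for $\psi^*_{\mathrm{root}}$.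

\begin{lemma}\label{lem:greatest}
Let $\mathbf B$ be a bound.
\begin{itemize}
\item[(a)] If $\mathcal X$ is a run below $\mathbf B$, then $(\mathfrak M,\mathbf B)\models_s\psi^*_\nu$ for all $\nu$ and all $s\in X_\nu$. In particular $(\mathfrak M,\mathbf B)\models\phi^*$.
\item[(b)] If $(\mathfrak M,\mathbf B)\models\phi^*$, then there is a run $\mathcal X^{\mathbf B}$ below $\mathbf B$ that contains every run below $\mathbf B$.
\item[(c)] There are first order formulas $\tau_\nu$ over $\Sigma^+$ with free variables in $V_\nu$, depending only on $\phi$ and $\nu$, such that $X^{\mathbf B}_\nu=\{s\colon V_\nu\to M\mid(\mathfrak M,\mathbf B)\models_s\tau_\nu\}$ whenever $(\mathfrak M,\mathbf B)\models\phi^*$.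
\end{itemize}
\end{lemma}

\begin{proof}
We say that $s$ satisfies a formula if $(\mathfrak M,\mathbf B)\models_s$ it.

(a) Induction from the leaves up. At literals, $\top$ and $\bot$ the claim is part of the definition of a run, and at $\ell_i$ it says that $R_i(\mathcal X)\subseteq B_i$. Let $s\in X_\nu$. At $\vee$, $s$ lies in $X_{\nu'}$ or in $X_{\nu''}$; at $\wedge$, in both. At $\exists v$, pick $m\in H(s)$; then $s[m/v]\in X_{\nu'}$ satisfies $\psi^*_{\nu'}$. At $\forall v$, all $s[m/v]$ lie in $X_{\nu'}$.

(b) By (a), an assignment can occur at a node only if it satisfies the formula $\psi^*$ of that node; we keep all such assignments that the rules allow. Define $\mathcal X=\mathcal X^{\mathbf B}$ from the root down: $X_{\mathrm{root}}=\{\epsilon\}$; at $\vee$, $X_\mu=\{s\in X_\nu:s\text{ satisfies }\psi^*_\mu\}$ for each child $\mu$; at $\wedge$, $X_\mu=X_\nu$ for each child $\mu$; at $\exists v$, $X_{\nu'}=\{s'\in X_\nu[M/v]:s'\text{ satisfies }\psi^*_{\nu'}\}$; at $\forall v$, $X_{\nu'}=X_\nu[M/v]$.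

Every $s\in X_\nu$ satisfies $\psi^*_\nu$, by induction from the root: at the root this is the hypothesis, below $\vee$ and $\exists v$ it holds by definition, and below $\wedge$ and $\forall v$ it is inherited from the parent. Hence at $\vee$ the two parts cover $X_\nu$; at $\exists v$ the set $H(s)=\{m\in M:s[m/v]\text{ satisfies }\psi^*_{\nu'}\}$ is nonempty for $s\in X_\nu$, and $X_{\nu'}=X_\nu[H/v]$; the conditions at literals and at $\bot$ hold; and $R_i(\mathcal X)\subseteq B_i$. So $\mathcal X$ is a run below $\mathbf B$.

Let $\mathcal X'$ be any run below $\mathbf B$. We show $X'_\nu\subseteq X_\nu$ by induction from the root. Assume it for $\nu$ and let $\mu$ be a child. At $\vee$ and $\wedge$ we have $X'_\mu\subseteq X'_\nu\subseteq X_\nu$, and at quantifiers $X'_\mu\subseteq X'_\nu[M/v]\subseteq X_\nu[M/v]$. This finishes the cases $\wedge$ and $\forall v$. In the cases $\vee$ and $\exists v$ the members of $X'_\mu$ also satisfy $\psi^*_\mu$ by (a), so they lie in $X_\mu$.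

(c) Let $\tau_{\mathrm{root}}=\top$, and for a child $\mu$ of $\nu$ let $\tau_\mu$ be $\tau_\nu\wedge\psi^*_\mu$ at $\vee$, $\tau_\nu$ at $\wedge$, $(\exists v\,\tau_\nu)\wedge\psi^*_\mu$ at $\exists v$, and $\exists v\,\tau_\nu$ at $\forall v$. The formula $\exists v\,\tau_\nu$ defines $X_\nu[M/v]$: an assignment lies in this team iff it agrees outside $v$ with a member of $X_\nu$. The prefix $\exists v$ is needed when $v$ is quantified again, so that $v\in V_\nu$, and is vacuous otherwise.
\end{proof}

The lax rules are used in (b), where the two parts at $\vee$ may overlap and $H(s)$ may have many elements. If $H(s)$ had to be a singleton, the sentence $\exists v\,\top$ would have no greatest run on a model with two elements.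

Two consequences will be used. First, greatest runs are monotone in the bound: if $B'_i\subseteq B_i$ for all $i$ and some run is below $\mathbf B'$, then both greatest runs exist by (a) and (b), and $\mathcal X^{\mathbf B'}\subseteq\mathcal X^{\mathbf B}$ because $\mathcal X^{\mathbf B'}$ is below $\mathbf B$.

Second, if all $\mathbf D_i$ are first order, then success of the greatest run is a first order property of $(\mathfrak M,\mathbf B)$. With new variables $\mathbf w$, the formula $\rho_i(\mathbf w)=\exists V_{\ell_i}(\tau_{\ell_i}\wedge\mathbf w=\mathbf t^i)$, in which all variables of $V_{\ell_i}$ are quantified, defines $R_i(\mathcal X^{\mathbf B})$. Let $\mathbf D_i[\rho_i]$ arise from the sentence $\mathbf D_i(R)$ by substituting $\rho_i$ for $R$, with bound variables renamed, and put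
\[
\chi=\phi^*\wedge\bigwedge_{i=1}^n\mathbf D_i[\rho_i].
\]
Then $(\mathfrak M,\mathbf B)\models\chi$ iff $\mathcal X^{\mathbf B}$ exists and is successful. To return to the signature $\Sigma$ we replace the symbols $B_i$ by formulas with parameters. Let $\lambda=(\lambda_1,\dots,\lambda_n)$, where $\lambda_i(\mathbf w,\mathbf z_i)$ is a quantifier-free formula over the empty signature, $|\mathbf w|=k_i$, and $\mathbf z_1,\dots,\mathbf z_n$ are disjoint tuples of variables that do not occur in $\chi$. Let $\chi_\lambda$ be obtained from $\chi$ by replacing each atomic formula $B_i\mathbf u$ with $\lambda_i(\mathbf u,\mathbf z_i)$ and prefixing $\exists\mathbf z_1\dots\exists\mathbf z_n$. It is a first order sentence over $\Sigma$, and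
\begin{equation}\label{eq:chi}
\mathfrak M\models\chi_\lambda\quad\text{iff}\quad
\begin{array}{l}\text{for some $\mathbf c_1,\dots,\mathbf c_n$ the greatest run below}\\ \text{$(\lambda_1(M,\mathbf c_1),\dots,\lambda_n(M,\mathbf c_n))$ exists and is successful.}\end{array}
\end{equation}
By \eqref{eq:runs}, $\chi_\lambda\models\phi$ for every $\lambda$. To show that $\phi$ is first order it is therefore enough to find finitely many $\lambda$ such that every model of $\phi$ satisfies one of the $\chi_\lambda$.

\section{Rank}\label{sec:rank}

Suppose that $\mathcal X$ is a successful run and look at one dependency atom, with relation $R=R_i(\mathcal X)\in\mathbf D_i$. We want a bound $B_i\supseteq R$ that is defined by equalities from a finite set $A$ of parameters. Such a set is invariant under permutations that fix $A$, so the smallest possible choice is $\mathrm{Cl}_A(R)$. The greatest run below the chosen bounds has at this atom a relation $S$ with $R\subseteq S\subseteq\mathrm{Cl}_A(R)$, and we have no further control over $S$. If $S\notin\mathbf D_i$, we may look at $S$ and enlarge $A$, as we did in Example~\ref{ex:oneleaf} when we named the pair $\mathbf c$. The bounds shrink, so the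 next relation at this atom is a subset of $S$. The following game keeps exactly these features and forgets the sentence.

\begin{definition}\label{def:rank}
Let $\mathbf D$ be a $k$-ary dependency, $(M,R)\in\mathbf D$, $m\ge1$ and $p\ge0$. In the game $G_{m,p}(M,R)$ put $S_0=M^k$ and $A_0=\emptyset$. In round $j=1,\dots,m$, Prover picks a set $A_j$ with $A_{j-1}\subseteq A_j\subseteq M$ and $|A_j|\le p$, and then Adversary must pick a relation $S_j$ with
\[
R\subseteq S_j\subseteq S_{j-1}\cap\mathrm{Cl}_{A_j}(R)\qquad\text{and}\qquad(M,S_j)\notin\mathbf D .
\]
Prover wins if Adversary cannot move in some round. The dependency $\mathbf D$ has \emph{rank $\le m$} if there is a $p$ such that Prover has a winning strategy in $G_{m,p}(M,R)$ for all $(M,R)\in\mathbf D$. It has \emph{finite rank} if it has rank $\le m$ for some $m$.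
\end{definition}

Against a winning strategy in $G_{m,p}(M,R)$, Adversary makes at most $m-1$ moves. Rank $\le1$ means that for some $p$ every $(M,R)\in\mathbf D$ has a set $A$ with $|A|\le p$ such that all $S$ with $R\subseteq S\subseteq\mathrm{Cl}_A(R)$ are in $\mathbf D$. For example, $\mathbf U$ has rank $\le1$ with $p=0$, since $\mathrm{Cl}_\emptyset(\emptyset)=\emptyset$ and $M$ has no proper superset.

\begin{example}\label{ex:funrank}
The dependency $\mathbf{Fun}$ does not have finite rank. Let $M=\mathbb Z$ and $R=\{(n,n+1):n\in\mathbb Z\}$. Adversary answers $A_j$ with $S_j=R\cup\{(x,y):x\ne y,\ x,y\notin A_j\}$. This relation is not the graph of a function, it decreases as $A_j$ grows, and it lies in $\mathrm{Cl}_{A_j}(R)$ because $R$ contains a pair of distinct elements outside $A_j$.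
\end{example}

\begin{theorem}\label{thm:rank}
Let $\mathcal F$ be the family of all first order dependencies of finite rank.
\begin{itemize}
\item[(i)] Every sentence of $\mathrm{FO}(\mathcal F,\sqcup)$ is equivalent to a first order sentence.
\item[(ii)] $\mathcal F$ contains all upwards closed first order dependencies, the constancy atoms, and the complement of every first order class $\mathbf K$ whose chains $S_1\supsetneq S_2\supsetneq\cdots$ (on one domain) have length at most some fixed $m$; such a complement has rank $\le m+1$.
\end{itemize}
\end{theorem}

\begin{proof}
(ii) If $\mathbf D$ is upwards closed, every $S\supseteq R$ is in $\mathbf D$, so Prover plays $\emptyset$ and Adversary cannot move. For constancy we have $|R|\le1$; Prover plays $A_1=R$, and then $\mathrm{Cl}_{A_1}(R)=R$ by Example~\ref{ex:cl}(i), so again Adversary cannot move.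

Let $\mathbf D$ be the complement of a $k$-ary class $\mathbf K$ all of whose chains have at most $m$ members, and let $(M,R)\in\mathbf D$. In $G_{m+1,km}(M,R)$ Prover plays $A_1=\emptyset$. After a move $S_j$ of Adversary we have $S_j\in\mathbf K$ and $R\notin\mathbf K$, so $S_j\supsetneq R$. Prover picks $\mathbf t\in S_j\setminus R$ and lets $A_{j+1}$ be $A_j$ together with the entries of $\mathbf t$. By Lemma~\ref{lem:cl}(b), $\mathbf t\notin\mathrm{Cl}_{A_{j+1}}(R)$, which forces $S_{j+1}\subsetneq S_j$. The moves of Adversary form a chain in $\mathbf K$, so there are at most $m$ of them, and Adversary cannot move in all $m+1$ rounds. Prover's sets satisfy $|A_j|\le k(j-1)\le km$.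

(i) \emph{Removing $\sqcup$.} With every formula $\psi$ associate a finite set $\mathrm{sel}(\psi)$ of formulas without $\sqcup$, obtained by choosing one disjunct at each occurrence of $\sqcup$: $\mathrm{sel}(\psi)=\{\psi\}$ for literals, $\top$, $\bot$ and dependency atoms; $\mathrm{sel}(\psi_1\sqcup\psi_2)=\mathrm{sel}(\psi_1)\cup\mathrm{sel}(\psi_2)$; $\mathrm{sel}(\psi_1\circ\psi_2)=\{\psi_1'\circ\psi_2':\psi_j'\in\mathrm{sel}(\psi_j)\}$ for $\circ\in\{\wedge,\vee\}$; and $\mathrm{sel}(Qv\,\psi)=\{Qv\,\psi':\psi'\in\mathrm{sel}(\psi)\}$ for quantifiers. Then $\mathfrak M\models_X\psi$ iff $\mathfrak M\models_X\psi'$ for some $\psi'\in\mathrm{sel}(\psi)$. This follows by induction, because each semantic rule evaluates each immediate subformula on a single team, on which one selection suffices. If all members of $\mathrm{sel}(\phi)$ have first order equivalents, the classical disjunction of these is equivalent to $\phi$. So let $\phi$ be a sentence without $\sqcup$, with the notation of Section~\ref{sec:runs}.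

\emph{The translation.} Let $\mathbf D_i$ have rank $\le m_i$, witnessed by $p_i$. Let $\Lambda$ be the finite set of all $\lambda=(\lambda_1,\dots,\lambda_n)$ with $\lambda_i\in\Theta_{k_i,p}$ for some $p\le p_i$. We claim that $\phi\equiv\bigvee_{\lambda\in\Lambda}\chi_\lambda$. We know that each $\chi_\lambda$ implies $\phi$. Conversely, let $\mathfrak M\models\phi$, let $\mathcal X$ be a successful run, and put $R_i=R_i(\mathcal X)$.

We play the $n$ games $G_{m_i,p_i}(M,R_i)$ side by side, one for each atom $\ell_i$. Prover follows a winning strategy in each game, and the moves of Adversary will be read off from greatest runs. At the beginning Prover makes the first move in every game. At each stage $r=0,1,\dots$ it is Adversary's turn in all games. Let $A_i^r$ be the last move of Prover in game $i$, and $B_i^r=\mathrm{Cl}_{A^r_i}(R_i)$. By Lemma~\ref{lem:cl}(a) the run $\mathcal X$ is below $\mathbf B^r=(B^r_1,\dots,B^r_n)$, so the greatest run $\mathcal X^r$ below $\mathbf B^r$ exists and contains $\mathcal X$.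

If $\mathcal X^r$ is successful, we stop: by Lemma~\ref{lem:cl}(c) the bound $\mathbf B^r$ has the form $(\lambda_i(M,\mathbf c_i))_i$ with $\lambda\in\Lambda$ and $\mathbf c_i$ an enumeration of $A^r_i$ without repetitions, so $\mathfrak M\models\chi_\lambda$ by \eqref{eq:chi}.

Otherwise choose $i$ with $S:=R_i(\mathcal X^r)\notin\mathbf D_i$. We check that $S$ is a legal move of Adversary in game $i$. We have $R_i\subseteq S$ as $\mathcal X\subseteq\mathcal X^r$, and $S\subseteq\mathrm{Cl}_{A^r_i}(R_i)$ as $\mathcal X^r$ is below $\mathbf B^r$. The previous move of Adversary in game $i$, if there is one, is $R_i(\mathcal X^{r'})$ for some $r'<r$. Prover's sets only grow, so $B^r_j\subseteq B^{r'}_j$ for all $j$ by Lemma~\ref{lem:cl}(a); by monotonicity $\mathcal X^r\subseteq\mathcal X^{r'}$, and $S\subseteq R_i(\mathcal X^{r'})$. So Adversary plays $S$. This is one of at most $m_i-1$ moves that Adversary can make in game $i$, so the game has a next round; Prover replies, the other games are left as they are, and stage $r+1$ begins.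

Every stage at which we do not stop uses up one of at most $\sum_i(m_i-1)$ moves of Adversary. Hence we stop.
\end{proof}

That the $\mathbf D_i$ are first order is used only to write down $\chi$. The bound $p_i$, uniform in $(M,R)$, makes $\Lambda$ finite, and the bound $m_i$ makes the process stop. The condition $S_j\subseteq S_{j-1}$ in the game is what allows us to treat all atoms at once: moves of Prover in other games change the relation at $\ell_i$, but they can only shrink it.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:antichain} the chains of the first order class $\mathbf E$ have length at most $1$. By Theorem~\ref{thm:rank}, $\mathbf C\in\mathcal F$ and $\mathbf C$ is strongly first order. By Proposition~\ref{prop:nondef} it is not definable.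
\end{proof}

\begin{corollary}\label{cor:two}
$\mathbf C$ has rank exactly $2$, that is, it has rank $\le2$ and does not have rank $\le1$.
\end{corollary}

\begin{proof}
Rank $\le2$ is Theorem~\ref{thm:rank}(ii) with $m=1$. For the relation $R=P^2\cup Q^2$ in the proof of Proposition~\ref{prop:nondef}, Adversary can answer every first move $A$ with $R\cup\{(a,b)\}$.
\end{proof}

\section{Definability is rank at most one}\label{sec:criterion}

Proposition~\ref{prop:interval} gives a necessary condition for definability. For first order dependencies it is also sufficient, even without a uniform bound on the number of named elements.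

\begin{theorem}\label{thm:criterion}
For a $k$-ary first order dependency $\mathbf D$ the following are equivalent.
\begin{itemize}
\item[(a)] $\mathbf D$ is definable in terms of upwards closed dependencies, constancy atoms and global disjunctions.
\item[(b)] For every $(M,R)\in\mathbf D$ there is a finite $A\subseteq M$ such that $(M,S)\in\mathbf D$ whenever $R\subseteq S\subseteq\mathrm{Cl}_A(R)$.
\item[(c)] $\mathbf D$ has rank $\le1$.
\end{itemize}
\end{theorem}

The implication (a)$\Rightarrow$(c) is Proposition~\ref{prop:interval}, with $p$ the number of constancy atoms in the defining formula, and (c)$\Rightarrow$(b) holds by the definition of rank. It remains to prove (b)$\Rightarrow$(a). We first isolate a class of first order sentences about $R$ that team formulas can express, and then show by a compactness argument that under (b) the sentence $\mathbf D(R)$ is a finite disjunction of such sentences.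

\subsection{Basic sentences}

An occurrence of a relation symbol in a first order formula is \emph{positive} if it is unnegated in the negation normal form of the formula, and \emph{negative} otherwise. If $R$ occurs only positively in $\eta$, then $\eta$ stays true when the interpretation of $R$ is enlarged.

A team formula can fix elements with constancy atoms, bound the relation from above by equalities with these elements, and test a monotone property with an upwards closed atom. Accordingly, a \emph{basic sentence} is a sentence over $\{R\}$ of the form
\[
\exists\mathbf y\,\bigl(\eta(R,\mathbf y)\wedge\forall\mathbf w\,(R\mathbf w\to\theta(\mathbf w,\mathbf y))\bigr),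
\]
where $\mathbf y$ is a finite, possibly empty, tuple of variables, $\eta$ is a first order formula over $\{R\}$ in which $R$ occurs only positively, and $\theta$ is a quantifier-free formula over the empty signature. We abbreviate the second conjunct by $R\subseteq\theta(\cdot,\mathbf y)$. For unary $R$, ``exactly one element is missing from $R$'' is the basic sentence $\exists y\,(\forall x\,(x=y\vee Rx)\wedge\forall w\,(Rw\to w\ne y))$, and $\mathbf U(R)$ is the disjunction of the basic sentences $\top\wedge R\subseteq\bot$ and $\forall x\,Rx\wedge R\subseteq\top$.

\begin{lemma}\label{lem:basic}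
If $\mathbf D(R)$ is equivalent to a finite disjunction of basic sentences, then $\mathbf D$ is definable.
\end{lemma}

\begin{proof}
Let $\mathbf D(R)\equiv\beta_1\vee\dots\vee\beta_r$ with $r\ge0$ and $\beta_j$ basic. Fix $j$ and write $\beta_j=\exists\mathbf y(\eta\wedge R\subseteq\theta(\cdot,\mathbf y))$ with $\mathbf y=y_1\dots y_p$ disjoint from $\mathbf v=v_1\dots v_k$ and $\theta$ in negation normal form. A dependency atom has no parameters, so we pass the values of $\mathbf y$ to it as additional coordinates. Let $W$ be a $(p+k)$-ary relation symbol, let $\eta^W(\mathbf y)$ arise from $\eta$ by replacing each $R\mathbf u$ with $W\mathbf y\mathbf u$ (the bound variables of $\eta$ being distinct from $\mathbf y$), and let $\mathbf H_j$ be the dependency defined by $\exists\mathbf y\,(\exists\mathbf w\,W\mathbf y\mathbf w\wedge\eta^W(\mathbf y))$. The symbol $W$ occurs only positively, so $\mathbf H_j\in\mathcal D^\uparrow$. Put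
\[
\psi_j=\exists y_1\dots\exists y_p\Bigl(\bigwedge_{l=1}^p\mathord{=}(y_l)\wedge\theta(\mathbf v,\mathbf y)\wedge\mathbf H_j\,\mathbf y\mathbf v\Bigr).
\]
Let $X$ be a team and $R=X(\mathbf v)$. If $X=\emptyset$, then $\psi_j$ fails on $X$, since members of $\mathbf H_j$ are nonempty relations. Let $X\ne\emptyset$. Every team $X'$ obtained from $X$ by the rules for $\exists y_1,\dots,\exists y_p$ is nonempty and has $X'(\mathbf v)=R$. It satisfies the constancy atoms iff $X'(\mathbf y)=\{\mathbf a\}$ for some $\mathbf a\in M^p$, and every $\mathbf a$ arises in this way. In that case $X'(\mathbf y\mathbf v)=\{\mathbf a\}\times R$. By flatness, $\theta(\mathbf v,\mathbf y)$ holds on $X'$ iff $R\subseteq\theta(M,\mathbf a)$. In the sentence defining $\mathbf H_j$ the first conjunct forces $\mathbf y=\mathbf a$, so $\{\mathbf a\}\times R\in\mathbf H_j$ iff $(M,R)\models\eta(R,\mathbf a)$. Hence $\mathfrak M\models_X\psi_j$ iff $(M,R)\models\beta_j$.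

The empty team needs a separate disjunct. Let $\mathbf\Delta$ be the unary dependency $\{(M,U):(M,\emptyset)\in\mathbf D\}$. It is defined by the sentence $\mathbf D(R)$ with $\bot$ substituted for $R$, and it is upwards closed since membership does not depend on $U$. The formula $\bot\wedge\mathbf\Delta v_1$ holds on $X$ iff $X=\emptyset$ and $(M,\emptyset)\in\mathbf D$. Therefore
\[
(\bot\wedge\mathbf\Delta v_1)\sqcup\psi_1\sqcup\dots\sqcup\psi_r
\]
defines $\mathbf D$.
\end{proof}

\subsection{Tools from model theory}

We use the following textbook facts.

\emph{Compactness.} A set of sentences in a countable signature, every finite subset of which has a model, has a countable (possibly finite) model.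

\emph{Elementary diagrams.} $\mathfrak N'$ is an elementary extension of $\mathfrak N$, written $\mathfrak N\preceq\mathfrak N'$, if $N\subseteq N'$ and every formula with parameters in $N$ has the same truth value in both. The elementary diagram of $\mathfrak N$ is the set of all sentences with constants for the elements of $N$ that are true in $\mathfrak N$; its models are, up to isomorphism, the elementary extensions of $\mathfrak N$.

\emph{Elementary chains.} If $\mathfrak N_0\preceq\mathfrak N_1\preceq\cdots$, then the union of the chain is an elementary extension of each $\mathfrak N_j$.

\emph{Lyndon interpolation.} Let $\alpha\models\beta$ be sentences of first order logic with equality in a relational signature. Then there is a sentence $\eta$ with $\alpha\models\eta$ and $\eta\models\beta$ such that every relation symbol other than equality that occurs positively (negatively) in $\eta$ occurs positively (negatively) in both $\alpha$ and $\beta$. The same holds for formulas $\alpha(\mathbf y)\models\beta(\mathbf y)$, with an interpolant $\eta(\mathbf y)$: for a new relation symbol $U$ of arity $|\mathbf y|$, interpolate between $\exists\mathbf y(\forall\mathbf x(U\mathbf x\leftrightarrow\mathbf x=\mathbf y)\wedge\alpha)$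 and $\forall\mathbf y(\forall\mathbf x(U\mathbf x\leftrightarrow\mathbf x=\mathbf y)\to\beta)$, and replace $U\mathbf x$ by $\mathbf x=\mathbf y$ in the interpolant, after renaming its bound variables.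

Closures are compatible with elementary extensions. Let $(N,R)\preceq(N',R')$, let $\mathbf a\in N^p$ enumerate $A$, and let $\theta\in\Theta_{k,p}$ be the formula of Lemma~\ref{lem:cl}(c) for $R$ and $\mathbf a$. For each complete equality type $\varepsilon$, the formula $\exists\mathbf w(R\mathbf w\wedge\varepsilon(\mathbf w,\mathbf a))$ has the same truth value in both structures. So $\theta$ is also the formula for $R'$ and $\mathbf a$:
\begin{equation}\label{eq:persist}
\mathrm{Cl}_A(R')=\theta(N',\mathbf a).
\end{equation}

\subsection{From condition (b) to basic sentences}

Let $\Phi$ be the set of all basic sentences $\beta$ with $\beta\models\mathbf D(R)$. We want to show that under (b) every member of $\mathbf D$ satisfies some $\beta\in\Phi$. Suppose that a structure satisfies none of them. The next lemma shows that then a given finite set $A$ fails to witness (b), though possibly only after passing to an elementary extension. Since we shall repeat this step and must preserve the bad relations found earlier, the lemma allows further relations in the structure. Interpolation is what removes them again: it turns an inconsistency that mentions the whole structure into a positive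 formula about one relation.

\begin{lemma}\label{lem:onestep}
Let $\mathfrak N$ be a countable structure in a finite relational signature that contains $R$, and assume that $\mathfrak N$ satisfies no sentence of $\Phi$. Let $\mathbf a\in N^p$ enumerate a finite set $A$ without repetitions, let $\theta\in\Theta_{k,p}$ be the formula of Lemma~\ref{lem:cl}(c) for $R^{\mathfrak N}$ and $\mathbf a$, and let $S$ be a new $k$-ary relation symbol. Then some countable elementary extension of $\mathfrak N$ has an expansion by an interpretation of $S$ that satisfies
\[
\sigma(\mathbf a):\qquad\forall\mathbf w\,(R\mathbf w\to S\mathbf w)\ \wedge\ S\subseteq\theta(\cdot,\mathbf a)\ \wedge\ \neg\mathbf D(S).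
\]
\end{lemma}

\begin{proof}
Suppose not. Then the elementary diagram of $\mathfrak N$ together with $\sigma(\mathbf a)$ has no countable model, and by compactness a finite conjunction $\delta_0(\mathbf a,\mathbf c)$ of sentences of the diagram is inconsistent with $\sigma(\mathbf a)$, where $\mathbf c$ lists the constants for elements outside $A$. Replace the constants $\mathbf a,\mathbf c$ by variables $\mathbf y,\mathbf x$ and let $\delta(\mathbf y)=\exists\mathbf x\,\delta_0(\mathbf y,\mathbf x)$. Then $\mathfrak N\models\delta(\mathbf a)$, the symbol $S$ does not occur in $\delta$, and, as $\mathbf c$ does not occur in $\sigma$,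
\[
\delta(\mathbf y)\wedge\forall\mathbf w\,(R\mathbf w\to S\mathbf w)\ \models\ S\subseteq\theta(\cdot,\mathbf y)\to\mathbf D(S).
\]
The only relation symbol on the right is $S$, and on the left $S$ occurs only positively. So there is an interpolant $\eta(S,\mathbf y)$ over $\{S\}$ in which $S$ occurs only positively. From $\eta(S,\mathbf y)\wedge S\subseteq\theta(\cdot,\mathbf y)\models\mathbf D(S)$ we obtain, on renaming $S$ to $R$, that $\beta=\exists\mathbf y(\eta(R,\mathbf y)\wedge R\subseteq\theta(\cdot,\mathbf y))$ belongs to $\Phi$. Now interpret $S$ in $\mathfrak N$ by $R^{\mathfrak N}$ and $\mathbf y$ by $\mathbf a$. The left-hand side above is true, so $\mathfrak N\models\eta(R,\mathbf a)$; and $R^{\mathfrak N}\subseteq\mathrm{Cl}_A(R^{\mathfrak N})=\theta(N,\mathbf a)$. Hence $\mathfrak N\models\beta$, contrary to the assumption.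
\end{proof}

The extension has new elements and hence new finite subsets. To defeat all finite sets in one structure, we iterate.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}, (b)$\Rightarrow$(a)]
By Lemma~\ref{lem:basic} it suffices to show that $\mathbf D(R)\equiv\bigvee\Phi_0$ for a finite $\Phi_0\subseteq\Phi$. Suppose that there is no such $\Phi_0$. Every member of $\Phi$ implies $\mathbf D(R)$, so $\mathbf D(R)\not\models\bigvee\Phi_0$ for all finite $\Phi_0\subseteq\Phi$. By compactness there is a countable $\mathfrak M_0=(M_0,R_0)\in\mathbf D$ that satisfies no sentence of $\Phi$.

We construct countable structures $\mathfrak M_j$ in the signatures $\Sigma_j=\{R,S_0,\dots,S_{j-1}\}$ such that the $\Sigma_j$-reduct of $\mathfrak M_{j+1}$ is an elementary extension of $\mathfrak M_j$. All of them are then elementary extensions of $\mathfrak M_0$ in the signature $\{R\}$ and satisfy no sentence of $\Phi$. Fix an enumeration $(n_j,i_j)_{j\ge0}$ of all pairs of natural numbers with $n_j\le j$ for every $j$. As soon as $\mathfrak M_n$ is constructed, list all finite subsets of $M_n$, with repetitions if necessary, as $A_{n,0},A_{n,1},\dots$. Given $\mathfrak M_j$, apply Lemma~\ref{lem:onestep}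 to $\mathfrak M_j$, an enumeration $\mathbf a_j$ of the set $A_{n_j,i_j}\subseteq M_{n_j}\subseteq M_j$ and the new symbol $S_j$. This gives $\mathfrak M_{j+1}$, which satisfies the sentence $\sigma_j(\mathbf a_j)$ of the lemma, with a formula $\theta_j$.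

Let $\mathfrak M_\omega$ have domain $M_\omega=\bigcup_jM_j$, and interpret each symbol by the union of its interpretations in the structures whose signature contains it. For each $j$ the $\Sigma_j$-reducts of $\mathfrak M_j,\mathfrak M_{j+1},\dots$ form an elementary chain, so the $\Sigma_j$-reduct of $\mathfrak M_\omega$ is an elementary extension of $\mathfrak M_j$. With $j=0$ we get $(M_\omega,R_\omega)\in\mathbf D$, where $R_\omega$ is the interpretation of $R$. Let $A\subseteq M_\omega$ be finite. Then $A\subseteq M_n$ for some $n$, so $A=A_{n_j,i_j}$ for some $j$. The sentence $\sigma_j(\mathbf a_j)$ passes from $\mathfrak M_{j+1}$ to $\mathfrak M_\omega$, and $\theta_j(M_\omega,\mathbf a_j)=\mathrm{Cl}_A(R_\omega)$ by \eqref{eq:persist}. So the interpretation $S$ of $S_j$ in $\mathfrak M_\omega$ satisfies $R_\omega\subseteq S\subseteq\mathrm{Cl}_A(R_\omega)$ and $(M_\omega,S)\notin\mathbf D$. Thus no finite $A$ witnesses (b) for $(M_\omega,R_\omega)$, a contradiction.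
\end{proof}

\begin{remark}\label{rem:finite}
The hypothesis that $\mathbf D$ is first order cannot be dropped. The unary dependency ``$R$ is finite'' satisfies (b) with $A=R$. It does not satisfy (c): if $M$ is infinite, $|R|=p+1$ and $|A|\le p$, then $\mathrm{Cl}_A(R)\supseteq M\setminus A$ is infinite by Example~\ref{ex:cl}(i). By Proposition~\ref{prop:interval} it is not definable either.
\end{remark}

\begin{remark}\label{rem:extrapair}
The criterion explains the extra pair in the definition of $\mathbf E$. Let $\mathbf E_0$ be the class of equivalence relations with exactly two classes. Its complement satisfies (b) and is therefore definable. Indeed, let $R\subseteq M^2$ with $R\notin\mathbf E_0$, and let $\bar R$ be the equivalence relation on $M$ generated by $R$. If $\bar R$ has at least three classes, let $A$ consist of three pairwise inequivalent elements. Every $T\in\mathbf E_0$ on $M$ contains a pair of distinct elements of $A$, and this pair is not in $\mathrm{Cl}_A(R)$ by Lemma~\ref{lem:cl}(b). If $\bar R$ has at most two classes, then a relation $T\in\mathbf E_0$ with $T\supseteq R$ contains $\bar R$ and hence equals $\bar R$. If there is such a $T$, let $A$ consist of the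 entries of a pair in $T\setminus R$, and otherwise let $A=\emptyset$.
\end{remark}

\section{Arity}\label{sec:arity}

A unary relation has no structure beyond its size and the size of its complement, and a first order sentence can count these only up to a threshold. Naming enough elements on both sides protects the two counts.

\begin{corollary}\label{cor:arity}
Every unary first order dependency is definable in terms of upwards closed dependencies, constancy atoms and global disjunctions, so the conjecture holds in arity $1$. In every arity $k\ge2$ the conjecture fails.
\end{corollary}

\begin{proof}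
\emph{Arity $1$.} Let $n$ be the quantifier rank of $\mathbf D(R)$. Membership of $(M,R)$ in $\mathbf D$ depends only on the numbers $\min(|R|,n)$ and $\min(|M\setminus R|,n)$. To see this, let $(M,R)$ and $(M',R')$ have the same numbers. Two structures agree on sentences of quantifier rank $n$ if the second player can keep the chosen elements in partial isomorphism throughout the $n$-round Ehrenfeucht--Fra\"{\i}ss\'e game. She answers an element chosen before by its partner. If a new element of $R$ is chosen, the number of elements of $R$ chosen before is less than $\min(|R|,n)=\min(|R'|,n)$ and equals the number of elements of $R'$ chosen before, so $R'$ has a new element to answer with. The same argument applies to the complements and with the two structures exchanged.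

We verify condition (b) of Theorem~\ref{thm:criterion}. Given $(M,R)\in\mathbf D$, let $A$ consist of $\min(|R|,n)$ elements of $R$ and $\min(|M\setminus R|,n)$ elements of $M\setminus R$, and let $R\subseteq S\subseteq\mathrm{Cl}_A(R)$. If $|R|<n$, then $R\subseteq A$, so $S=R$ by Example~\ref{ex:cl}(i). Let $|R|\ge n$. Then $|S|\ge n$. By Lemma~\ref{lem:cl}(b), $S$ is disjoint from $A\setminus R$, so $A\setminus R\subseteq M\setminus S\subseteq M\setminus R$. The outer two sets have the same value of $\min(|\cdot|,n)$, hence so does $M\setminus S$. Thus $(M,S)$ and $(M,R)$ have the same numbers, and $(M,S)\in\mathbf D$.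

\emph{Arity $k\ge2$.} Let $(M,R)\in\mathbf C_k$ iff $R\subseteq M^k$ and the projection of $R$ to its first two coordinates is in $\mathbf C$. This dependency is first order: substitute $\exists x_3\dots\exists x_k\,Rx_1x_2x_3\dots x_k$ for the relation symbol in the sentence that defines $\mathbf C$. The atoms $\mathbf C_kt_1\dots t_k$ and $\mathbf Ct_1t_2$ hold on the same teams, so $\mathbf C_k$ is strongly first order by Theorem~\ref{thm:main}. Suppose that $\phi(v_1,\dots,v_k)$ defines $\mathbf C_k$, and let
\[
\phi'=\exists v_3\dots\exists v_k\Bigl(\bigwedge_{j=3}^kv_j=v_1\wedge\phi\Bigr).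
\]
For a team $X$ whose domain contains $v_1,v_2$, exactly one team $X'$ obtained from $X$ by the rules for $\exists v_3,\dots,\exists v_k$ satisfies the equalities, and $X'(v_1v_2)=X(v_1v_2)$. So $\mathfrak M\models_X\phi'$ iff $X'(v_1\dots v_k)\in\mathbf C_k$ iff $X(v_1v_2)\in\mathbf C$. Then $\phi'$ defines $\mathbf C$, contrary to Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Galliani}
Pietro Galliani, \emph{Characterizing Strongly First Order Dependencies: The Non-Jumping Relativizable Case}, arXiv:1902.07794 (2019).

\end{thebibliography}
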